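# Cohen reals over fewer than $\kappa$ random reals: $\mathsf{cov}(\mathcal M)=\mathsf{non}(\mathcal N)=\kappa$ and $\mathsf{cov}(\mathcal N)=\mathsf{non}(\mathcal M)=\lambda$ for singular cardinals

## 1. A relation that is null in one direction and comeager in the other

For each $n$ let $\{C_{n,j}:j<\omega\}$ enumerate all clopen subsets of $2^\omega$ of measure at most $2^{-n}$. For $y\in\omega^\omega$ put
$$U_y=\bigcap_m\bigcup_{n\ge m}C_{n,y(n)}. \tag{1}$$
So $r\in U_y$ means that $r\in C_{n,y(n)}$ for infinitely many $n$. For instance, if $C_{n,y(n)}$ is the set of all $r$ beginning with $n$ zeros, then $U_y$ contains only the zero sequence. Let us look at the relation $r\in U_y$ from both sides.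

Fix $y$. Since $\mu(\bigcup_{n\ge m}C_{n,y(n)})\le 2^{1-m}$ for every $m$, the set $U_y$ is null.

Fix $r$. For each $m$ the set of $y$ with $r\in C_{n,y(n)}$ for some $n\ge m$ is open. It is dense: given $y(0),\dots,y(k-1)$, take $n\ge\max(m,k)$, let $j$ be such that $C_{n,j}=\{r':r'{\restriction}n=r{\restriction}n\}$, and put $y(n)=j$. Hence $\{y:r\in U_y\}$ is comeager.

The sets $U_y$ also catch all null sets. If $N$ is null, cover it for each $k$ by clopen sets of total measure at most $2^{-k}$ and list all these sets together as $\langle I_k\rangle$. Then $N\subseteq\limsup_k I_k$ and $\sum_k\mu(I_k)<\infty$. Choose $k_0<k_1<\dots$ such that $\sum_{k\ge k_n}\mu(I_k)\le2^{-n}$. The union of the block $\{I_k:k_n\le k<k_{n+1}\}$ is clopen of measure at most $2^{-n}$, so it is $C_{n,y(n)}$ for some $y(n)$, and $N\subseteq U_y$.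

Now recall the invariants. Let $\mathcal M$ and $\mathcal N$ be the ideals of meager and of Lebesgue-null sets of reals. The covering number $\mathsf{cov}(\mathcal M)$ is the least size of a family of meager sets covering $\mathbb R$, and the uniformity $\mathsf{non}(\mathcal M)$ is the least size of a non-meager set. The invariants $\mathsf{cov}(\mathcal N)$ and $\mathsf{non}(\mathcal N)$ are defined in the same way from null sets. All four are uncountable and at most $\mathfrak c$. They may be computed in $2^\omega$ for measure and in $\omega^\omega$ for category, and we do so.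

The example proves Rothberger's theorem, namely
$$\mathsf{cov}(\mathcal M)\le\mathsf{non}(\mathcal N),\qquad \mathsf{cov}(\mathcal N)\le\mathsf{non}(\mathcal M). \tag{2}$$
If $X\subseteq2^\omega$ is non-null, then the meager sets $\{y:r\notin U_y\}$, $r\in X$, cover $\omega^\omega$, since a point $y$ outside all of them would satisfy $X\subseteq U_y$. If $Y\subseteq\omega^\omega$ is non-meager, then the null sets $U_y$, $y\in Y$, cover $2^\omega$, since for each $r$ the comeager set $\{y:r\in U_y\}$ meets $Y$.

So the four numbers come in two pairs. It is known that for arbitrary regular uncountable $\kappa<\lambda$ it is consistent with ZFC that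
$$\mathsf{cov}(\mathcal M)=\mathsf{non}(\mathcal N)=\kappa\quad\text{and}\quad\mathsf{cov}(\mathcal N)=\mathsf{non}(\mathcal M)=\lambda. \tag{3}$$
What if $\kappa$ or $\lambda$ is singular? One restriction is plain. If $cf(\mathsf{non}(\mathcal N))=\omega$, a non-null set of size $\mathsf{non}(\mathcal N)$ would be a countable union of smaller, hence null, sets. The same holds for $\mathsf{non}(\mathcal M)$. So $cf(\kappa)>\omega$ and $cf(\lambda)>\omega$ are needed. The question, from Joerg Brendle, "Shattered Iterations", arXiv:2302.05069 (2023), is whether (3) is consistent for every pair of cardinals of uncountable cofinality with either $cf(\kappa)<\kappa<\lambda$ or $\kappa\le cf(\lambda)<\lambda$.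

## 2. Prescribing the two pairs: the theorem, and its form under GCH

The answer is yes, with consistency understood over a ground model of GCH. For cardinals $\kappa\le\lambda$, a family $\mathcal A\subseteq[\lambda]^{<\kappa}$ is cofinal if every set in $[\lambda]^{<\kappa}$ is contained in a member of $\mathcal A$; the least size of such a family is $cf([\lambda]^{<\kappa},\subseteq)$. The number $cf([\lambda]^{\le\omega},\subseteq)$ is defined similarly. For example, the countable ordinals are cofinal in $[\omega_1]^{\le\omega}$, so $cf([\omega_1]^{\le\omega},\subseteq)=\omega_1$. If $\lambda$ is uncountable and $\lambda^\omega=\lambda$, then $cf([\lambda]^{\le\omega},\subseteq)=\lambda$: it is at most $\lambda^\omega$, and fewer than $\lambda$ countable sets do not even cover $\lambda$.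

Recall also that $\mathfrak b$ and $\mathfrak d$ are the least sizes of an unbounded and of a dominating family in $(\omega^\omega,\le^*)$, where $g\le^*h$ means $g(n)\le h(n)$ for all but finitely many $n$. For an ideal $\mathcal I$, $\mathsf{add}(\mathcal I)$ is the least size of a subfamily of $\mathcal I$ whose union is not in $\mathcal I$, and $\mathsf{cof}(\mathcal I)$ is the least size of a subfamily $\mathcal C\subseteq\mathcal I$ such that every set in $\mathcal I$ is contained in a member of $\mathcal C$. The textbook inequalities we use are $\mathsf{add}(\mathcal N)\le\mathsf{add}(\mathcal M)\le\mathfrak b$ and $\mathfrak d\le\mathsf{cof}(\mathcal M)\le\mathsf{cof}(\mathcal N)\le\mathfrak c$. A forcing is ccc if all its antichains are countable; such forcings preserve cardinals and cofinalities.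

**Theorem 1.** Let $\kappa<\lambda$ be uncountable cardinals with $cf(\kappa)>\omega$ and $cf([\lambda]^{\le\omega},\subseteq)=\lambda$ (true if $\lambda^\omega=\lambda$). Let $\theta$ be a cardinal with $\theta=\theta^\omega\ge\lambda$ and $\theta\ge cf([\lambda]^{<\kappa},\subseteq)$. Then there is a ccc forcing notion $P$ forcing
$$\mathsf{cov}(\mathcal M)=\mathsf{non}(\mathcal N)=\kappa,\qquad \mathsf{cov}(\mathcal N)=\mathsf{non}(\mathcal M)=\lambda,$$
and also $\mathsf{add}(\mathcal N)=\mathsf{add}(\mathcal M)=\mathfrak b=\aleph_1$ and $\mathfrak d=\mathsf{cof}(\mathcal M)=\mathsf{cof}(\mathcal N)=\mathfrak c=\theta$.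

**Corollary 2.** Assume GCH and let $\kappa<\lambda$ be infinite cardinals. The following are equivalent:

* (a) some ccc extension satisfies $\mathsf{cov}(\mathcal M)=\mathsf{non}(\mathcal N)=\kappa$ and $\mathsf{cov}(\mathcal N)=\mathsf{non}(\mathcal M)=\lambda$;
* (b) $cf(\kappa)>\omega$ and $cf(\lambda)>\omega$.

Moreover, $\mathfrak c$ can be any $\theta$ with $cf(\theta)>\omega$ and $\theta\ge\lambda$ (if $\kappa\le cf(\lambda)$), respectively $\theta\ge\lambda^+$ (if $cf(\lambda)<\kappa$).

The corollary covers every pair in the question, and also the case "$\kappa$ regular, $cf(\lambda)<\kappa$". A word on the sense of "consistent". The pair $\kappa,\lambda$ lives in a ground model of ZFC+GCH. Since a ccc forcing preserves cardinals and cofinalities, all hypotheses on $\kappa,\lambda$, in particular singularity, still hold in the extension. For explicitly defined pairs such as $(\aleph_{\omega_1},\aleph_{\omega_2})$ one may start from $L$, so that only $\mathrm{Con}(\mathrm{ZFC})$ is used; no large cardinals enter. Without GCH, Theorem 1 applies to every ground model satisfying its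 hypotheses; nothing is claimed about ground models in which $cf([\lambda]^{\le\omega},\subseteq)=\lambda$ fails.

By (2), the first line of Theorem 1 amounts to four inequalities:
$$\mathsf{non}(\mathcal N)\le\kappa\le\mathsf{cov}(\mathcal M),\qquad \mathsf{non}(\mathcal M)\le\lambda\le\mathsf{cov}(\mathcal N). \tag{4}$$

## 3. Random reals alone settle $\kappa=\aleph_1$

Assume GCH, $cf(\lambda)>\omega$ and $\lambda>\aleph_1$. Force with the measure algebra of $2^{\lambda\times\omega}$ and let $r_\alpha\in2^\omega$, $\alpha<\lambda$, be the generic reals. Recall that this forcing is ccc, that every real of $V[G]$ is $f(r_E)$ with $E\subseteq\lambda$ countable, $r_E=\langle r_\alpha:\alpha\in E\rangle$ and $f$ Borel coded in $V$, and that $r_E$ avoids all null sets coded in $V$.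

Consider a null set in $V[G]$. It is contained in $U_y$ for some $y=f(r_E)$. If $\alpha\notin E$, then by Fubini $\{x:x(\alpha)\in U_{f(x\restriction E)}\}$ is null, so $r_\alpha\notin U_y$. Hence *every null set contains only countably many $r_\alpha$*. Therefore $\{r_\alpha:\alpha<\omega_1\}$ is non-null. Moreover, $\chi<\lambda$ null sets contain at most $\chi\cdot\aleph_0<\lambda$ of the $r_\alpha$, so $\mathsf{cov}(\mathcal N)\ge\lambda$. As $\mathfrak c\le\lambda^\omega=\lambda$ in $V[G]$, (2) gives $\mathsf{cov}(\mathcal M)=\mathsf{non}(\mathcal N)=\aleph_1$ and $\mathsf{cov}(\mathcal N)=\mathsf{non}(\mathcal M)=\lambda$.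

Singularity of $\lambda$ did no harm. To replace $\aleph_1$ by $\kappa$ we want two things.

* Every null set contains fewer than $\kappa$ of the $r_\alpha$. The computation above then gives $\mathsf{non}(\mathcal N)\le\kappa$ and $\mathsf{cov}(\mathcal N)\ge\lambda$.
* No fewer than $\kappa$ meager sets cover. For this we want, for many sets $a\in[\lambda]^{<\kappa}$, a real $c_a$ that is Cohen over $V[\langle r_\alpha:\alpha\in a\rangle]$, that is, lies in no meager set coded there.

## 4. Two incomparable index sets: no order of iteration fits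

A sensible plan is to iterate, adding the $r_\alpha$ and the $c_a$ one after the other, each one random or Cohen over the model containing all earlier ones. The best pattern to hope for is that $c_a$ is Cohen over $V[r_\alpha]$ if $\alpha\in a$, and $r_\beta$ is random over $V[c_a]$ if $\beta\notin a$.

Section 1 decides the order of such steps. If $c$ is Cohen over a model containing $r$, then $r\in U_c$, because $\{y:r\notin U_y\}$ is a meager set coded in that model. If $r$ is random over a model containing $c$, then $r\notin U_c$, because $U_c$ is null. So the pattern requires $r_\alpha\in U_{c_a}$ for $\alpha\in a$ and $r_\beta\notin U_{c_a}$ for $\beta\notin a$. In an iteration this means: $r_\alpha$ comes before $c_a$ if $\alpha\in a$, and $c_a$ comes before $r_\beta$ if $\beta\notin a$.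

Now take $a=\{0\}$ and $b=\{1\}$. Then $r_0$ comes before $c_a$, which comes before $r_1$, which comes before $c_b$, which comes before $r_0$: a circle. The iteration stops working at the first two incomparable index sets. (This shows only that a linear iteration does not realize this pattern; it says nothing about other patterns.)

## 5. Cohen-generic functions first, random points second

Let $\mathcal K$ be the countable set of continuous functions $2^\omega\to\omega$. Add Cohen-generic sequences $H_a,H_b\in\mathcal K^\omega$. Over $V[H_a,H_b]$ add a random pair $(r_0,r_1)$. Define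
$$c_a(n)=H_a(n)(r_0),\qquad c_b(n)=H_b(n)(r_1).$$

We check the pattern. Is $r_0\in U_{c_a}$? For each $n$ there is a continuous $k_n:2^\omega\to\omega$ such that $C_{n,k_n(x)}=\{x':x'{\restriction}n=x{\restriction}n\}$; it depends only on $x{\restriction}n$. By genericity $H_a(n)=k_n$ for infinitely many $n$, and for these $n$ we have $r_0\in C_{n,c_a(n)}$. So $r_0\in U_{c_a}$. Is $r_1\notin U_{c_a}$? Yes, because $c_a\in V[H_a,H_b][r_0]$ and $r_1$ is random over that model. By symmetry $r_1\in U_{c_b}$ and $r_0\notin U_{c_b}$. The circle is gone. The generic function comes before all the points, it has prepared an answer for every possible value of $r_0$ at once, and only its value at $r_0$ is revealed. Lemma 9 will show, by the same trick, that such a value escapes every meager set coded from $r_0$.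

The next obstacle appears when $a$ is uncountable. We would want a generic sequence $H\in(\mathcal K_a)^\omega$ with $\mathcal K_a$ the set of continuous functions $(2^\omega)^a\to\omega$. This set is uncountable, and a sequence generic for finite approximations from $\mathcal K_a$ maps $\omega$ onto $\mathcal K_a$, so it collapses $|a|$ to $\omega$.

The way out is to keep the pair (random points, value) and to drop the function. For countable $E$ one can describe, in the ground model, which Borel events about $(r_E,c)$ are possible. It turns out that this description does not change when $E$ is enlarged (Lemma 4). Hence the descriptions for all countable $E$ fit together into one direct limit. The price is that the limit must be shown to be ccc by hand (Proposition 6).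

## 6. The algebras $\mathbb B_{E,w}$

Fix a set $I$ and a map $I\ni p\mapsto a_p\subseteq\lambda$. Intended meaning: the real $c_p$ will be Cohen over $\langle r_\alpha:\alpha\in a_p\rangle$. Throughout, $E,E'$ range over countable subsets of $\lambda$, and $w,w'$ over countable subsets of $I$.

**Definition (spaces).** Let $X_E=2^{E\times\omega}$ with the product measure $\mu$. For $x\in X_E$ let $x(\alpha)\in2^\omega$ be its $\alpha$-th coordinate; elements of $E\times\omega$ are called bits. Let $Y_w=(\omega^\omega)^w$.

**Definition (functions).** Let $\mathcal K_E$ be the set of continuous $g:X_E\to\omega$. By compactness each such $g$ is determined by some finite $D\subseteq E\times\omega$, that is, $g(x)$ depends only on $x{\restriction}D$. So $\mathcal K_E$ is countable. For $E\subseteq E'$ we view $\mathcal K_E\subseteq\mathcal K_{E'}$. Let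
$$\mathcal F_{E,w}=\prod_{p\in w}(\mathcal K_{E\cap a_p})^\omega ,$$
a Polish space when the sets $\mathcal K_{E\cap a_p}$ are discrete.

**Definition (conditions).** $S_{E,w}$ is the set of finite partial functions $s$ on $w$ with $s(p)\in(\mathcal K_{E\cap a_p})^{<\omega}$, and $[s]=\{F\in\mathcal F_{E,w}:s(p)\subseteq F_p\text{ for all }p\in\mathrm{dom}\,s\}$. The sets $[s]$ form a base. We write $t\le s$ if $\mathrm{dom}\,t\supseteq\mathrm{dom}\,s$ and each $t(p)$ end-extends $s(p)$. The sets $[t]$ with $t\le s$ form a base of $[s]$. For $E\subseteq E'$ and $w\subseteq w'$ we have $S_{E,w}\subseteq S_{E',w'}$. "For comeager many $F\in[s]$" means comeager relative to $[s]$.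

**Definition (evaluation).** For $F\in\mathcal F_{E,w}$ and $x\in X_E$ let $F(x)\in Y_w$ be given by $F(x)(p)(n)=F_p(n)(x{\restriction}(E\cap a_p))$. The map $(F,x)\mapsto F(x)$ is continuous. For Borel $\varphi\subseteq X_E\times Y_w$ put
$$\varphi_F=\{x\in X_E:(x,F(x))\in\varphi\}.$$

The set $\{(F,x):x\in\varphi_F\}$ is Borel, being a continuous preimage of $\varphi$. Hence $F\mapsto\mu(\varphi_F)$ is Borel, being given by measures of sections of a Borel set.

**Definition (ideal and algebra).** Let
$$J_{E,w}=\{\varphi\subseteq X_E\times Y_w\text{ Borel}:\mu(\varphi_F)=0\text{ for comeager many }F\in\mathcal F_{E,w}\}$$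
and $\mathbb B_{E,w}=\mathrm{Borel}(X_E\times Y_w)/J_{E,w}$.

This is a $\sigma$-ideal, since comeager sets are closed under countable intersections. It is proper, since the whole space satisfies $\mu((X_E\times Y_w)_F)=1$ for all $F$.

Two extreme cases show what is going on. If $w=\emptyset$, then $\mathcal F_{E,w}$ and $Y_w$ are single points and $\mathbb B_{E,\emptyset}$ is the measure algebra of $X_E$. If $E=\emptyset$, then $X_E$ is a single point, $\mathcal K_\emptyset$ consists of constants, $F(x)$ is just $F$ read as an element of $Y_w$, and $J_{\emptyset,w}$ is the ideal of meager Borel sets. Here is a mixed case: let $E=\{0\}$, $w=\{p\}$, $a_p=\{0\}$ and $\varphi=\{(x,y):x(0)\notin U_{y(p)}\}$. Section 5 shows that $\varphi_F=\emptyset$ whenever $F_p(n)=k_n$ for infinitely many $n$, which holds for comeager many $F$; so $\varphi\in J_{E,w}$. If instead $a_p=\emptyset$, then $F(x)$ does not depend on $x$, and $\mu(\varphi_F)=1$ for all $F$.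

## 7. Freezing coordinates: coherence and the direct limit

Suppose $E\subseteq E'$, $F\in\mathcal F_{E',w}$ and $z\in X_{E'\setminus E}$. Freeze the coordinates outside $E$ at $z$: define $F^z\in\mathcal F_{E,w}$ by $F^z_p(n)(x)=F_p(n)(x\cup z)$, where $x\cup z$ is restricted to $E'\cap a_p$. Then
$$F(x\cup z)=F^z(x)\qquad(x\in X_E). \tag{5}$$

We need that if $F$ is generic then all the functions $F^z$ are generic, for all of the uncountably many $z$ simultaneously. A tiny case: let $E=\emptyset$, $E'=\{0\}$, $w=\{p\}$, $a_p=\{0\}$, and $\mathcal G=\{v\in\omega^\omega:v(n)=0\text{ infinitely often}\}$. Comeager many $F$ have $F_p(n)$ equal to the constant $0$ infinitely often, and then $F(z)\in\mathcal G$ for every $z$. In general one constant does not serve all $z$, but a finite approximation distinguishes only finitely many cases of $z$.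

**Lemma 3 (substitution).** Let $\mathcal G\subseteq\mathcal F_{E,w}$ be comeager and $E\subseteq E'$. For comeager many $F\in\mathcal F_{E',w}$ we have $F^z\in\mathcal G$ for all $z\in X_{E'\setminus E}$.

*Proof.* Since $\mathcal G$ contains a countable intersection of open dense sets, it suffices to show, for open dense $\mathcal U\subseteq\mathcal F_{E,w}$, that $\{F:\forall z\ F^z\in\mathcal U\}$ contains an open dense set. So given $s\in S_{E',w}$ we look for $t\le s$ such that $F^z\in\mathcal U$ for all $F\in[t]$ and all $z$.

Let $D\subseteq(E'\setminus E)\times\omega$ be finite such that all entries of $s$ are determined by bits in $(E\times\omega)\cup D$. For any $t\in S_{E',w}$ with this property and any $\delta\in2^D$, let $t^\delta\in S_{E,w}$ be obtained by substituting $\delta$ for the bits in $D$. If $F\in[t]$ and $z{\restriction}D=\delta$, then $F^z\in[t^\delta]$. If $t\le t'$ both have the property, then $t^\delta\le t'^\delta$.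

Enumerate $2^D=\{\delta_1,\dots,\delta_N\}$ and put $t_0=s$. Given $t_{i-1}$, choose $u_i\le t_{i-1}^{\delta_i}$ in $S_{E,w}$ with $[u_i]\subseteq\mathcal U$. Let $t_i\le t_{i-1}$ be obtained by appending to $t_{i-1}$ the entries of $u_i$ that are not in $t_{i-1}^{\delta_i}$, as functions not depending on the coordinates in $E'\setminus E$. The set $D$ still works for $t_i$, and $t_i^{\delta_i}=u_i$.

Now let $F\in[t_N]$ and $z\in X_{E'\setminus E}$, say $z{\restriction}D=\delta_i$. Then $F^z\in[t_N^{\delta_i}]\subseteq[t_i^{\delta_i}]=[u_i]\subseteq\mathcal U$. $\square$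

**Lemma 4 (coherence).** Let $E\subseteq E'$, $w\subseteq w'$, let $\pi:X_{E'}\times Y_{w'}\to X_E\times Y_w$ be the projection, and let $\varphi\subseteq X_E\times Y_w$ be Borel. Then $\varphi\in J_{E,w}$ if and only if $\pi^{-1}\varphi\in J_{E',w'}$.

*Proof.* Let $F'\in\mathcal F_{E',w'}$. By (5), a point $x\cup z$ belongs to $(\pi^{-1}\varphi)_{F'}$ if and only if $x\in\varphi_{(F'\restriction w)^z}$. So Fubini gives
$$\mu((\pi^{-1}\varphi)_{F'})=\int\mu\big(\varphi_{(F'\restriction w)^z}\big)\,d\mu(z). \tag{6}$$
The restriction map $\mathcal F_{E',w'}\to\mathcal F_{E',w}$ is a continuous open surjection, so preimages of comeager sets are comeager.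

If $\varphi\in J_{E,w}$, apply Lemma 3 to $\mathcal G=\{F:\mu(\varphi_F)=0\}$. For comeager many $F'$ the integrand in (6) is $0$ for all $z$. So $\pi^{-1}\varphi\in J_{E',w'}$.

If $\varphi\notin J_{E,w}$, the Borel set $\{F:\mu(\varphi_F)>0\}$ is nonmeager. By the Baire property it is comeager in some $[s]$, $s\in S_{E,w}$. Apply Lemma 3 to the comeager set $\mathcal G=\{F:F\notin[s]\text{ or }\mu(\varphi_F)>0\}$. If $F'$ lies in the nonempty open set $[s]\subseteq\mathcal F_{E',w'}$, then $(F'{\restriction}w)^z\in[s]$ for every $z$, since the entries of $s$ do not depend on $z$. So for comeager many $F'\in[s]$ the integrand in (6) is positive for all $z$, and the integral is positive. Hence $\pi^{-1}\varphi\notin J_{E',w'}$. $\square$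

By Lemma 4, the maps $[\varphi]\mapsto[\pi^{-1}\varphi]$ are well-defined injective $\sigma$-homomorphisms $\mathbb B_{E,w}\to\mathbb B_{E',w'}$, and they commute. The pairs $(E,w)$ are $\sigma$-directed, because countable unions of countable sets are countable.

**Definition (the forcing).** $P$ is the direct limit of the algebras $\mathbb B_{E,w}$; we force with its nonzero elements.

Every countable subset of $P$ lies in one $\mathbb B_{E,w}$. Its supremum there is its supremum in $P$: any upper bound lies in some $\mathbb B_{E',w'}$ with $E'\supseteq E$, $w'\supseteq w$, and the embedding is a $\sigma$-homomorphism. Hence $P$ is a $\sigma$-complete Boolean algebra.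

## 8. The countable chain condition

The following lemma replaces a Borel event by a finite condition and a clopen set.

**Lemma 5 (clopen approximation).** If $\varphi\subseteq X_E\times Y_w$ is Borel, $s\in S_{E,w}$ and $\delta>0$, there are $t\le s$ in $S_{E,w}$ and a clopen $Z\subseteq X_E$ with $\mu(\varphi_F\triangle Z)<\delta$ for comeager many $F\in[t]$.

*Proof.* The sets $\{F:\mu(\varphi_F\triangle Z)<\delta\}$ are Borel, since $\varphi_F\triangle Z=(\varphi\triangle(Z\times Y_w))_F$. Let $Z$ range over the countably many clopen subsets of $X_E$. These sets cover $\mathcal F_{E,w}$, because every measurable set can be approximated by clopen sets. So one of them is nonmeager in $[s]$, hence comeager in some $[t]$ with $t\le s$. $\square$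

What would one try first? Given nonzero $[\varphi_\xi]$, $\xi<\omega_1$, approximate each $\varphi_\xi$ by $(s_\xi,Z_\xi)$, thin out to a $\Delta$-system and take $s_\xi\cup s_\eta$. This fails at the root. Suppose $\omega_1\subseteq a_p$ and let $\varphi_\xi=\{(x,y)\in X_{\{\xi\}}\times Y_{\{p\}}:y(p)(0)=x(\xi)(0)\}$. The natural condition is $s_\xi(p)=\langle x\mapsto x(\xi)(0)\rangle$. For $\xi\ne\eta$ these conditions put different functions into the same slot, so $[s_\xi]\cap[s_\eta]=\emptyset$. Nevertheless the events are compatible: for $F\in[s_\xi]$ the (pulled-back) event $\varphi_\xi$ holds everywhere, and $\varphi_\eta$ holds on $\{x:x(\xi)(0)=x(\eta)(0)\}$, which has measure $\frac12$. The two functions become equal on the set $Y$ of points where the bits of $\eta$ are copies of the bits of $\xi$.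

So we restrict to such a $Y$. This costs a factor: if $m$ bits are copied, then $\mu(Y)=2^{-m}$, and an approximation error $\varepsilon$ may become $2^m\varepsilon$ relative to $Y$. We need errors small compared with $2^{-m}$. But $m$ is known only after the approximation has been chosen, and a better approximation uses a longer condition with more bits.

The remedy is to use two approximations and to treat $\xi$ and $\eta$ differently. A coarse $(s_\xi,Z_\xi)$ fixes the bits to be copied. A fine $(t_\xi,Z'_\xi)$ has error tiny compared with $2^{-m}$, and its additional bits are not copied. In the amalgamation we use the fine condition $t_\eta$. Then we read what $t_\eta$ says on $Y$ from the point of view of $\xi$, which gives finitely many extensions of $s_\xi$, and only after that do we choose fine approximations for $\varphi_\xi$, below those extensions.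

**Proposition 6.** $P$ is ccc.

*Proof.* Let $\varphi_\xi\subseteq X_{E_\xi}\times Y_{w_\xi}$ $(\xi<\omega_1)$ be Borel with $\varphi_\xi\notin J_{E_\xi,w_\xi}$. We find $\xi\ne\eta$ such that $\varphi_\xi$ and $\varphi_\eta$ are compatible in $P$.

**Step 1: a coarse and a fine approximation.** The purpose is to attach to each $\xi$ finitely much data, with the fine error adjusted to the number of bits in the coarse data.

Since $\{F:\mu((\varphi_\xi)_F)>0\}$ is nonmeager, for some $n\ge1$ (depending on $\xi$) the set $\{F:\mu((\varphi_\xi)_F)>1/n\}$ is nonmeager, hence comeager in some $[s^1]$. Lemma 5 with error $\frac1{9n}$ gives $s_\xi\le s^1$ and a clopen $Z_\xi$ with $\mu((\varphi_\xi)_F\triangle Z_\xi)<\frac1{9n}$ for comeager many $F\in[s_\xi]$. Then $\mu(Z_\xi)>\frac1n-\frac1{9n}=\frac8{9n}$, so $\frac1{9n}<\mu(Z_\xi)/8$ and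
$$\mu(Z_\xi\setminus(\varphi_\xi)_F)<\mu(Z_\xi)/8\quad\text{for comeager many }F\in[s_\xi]. \tag{7}$$
Let $D_\xi\subseteq E_\xi\times\omega$ be finite such that $Z_\xi$ is determined by $D_\xi$ and each entry of $s_\xi(p)$ is determined by $D_\xi\cap(a_p\times\omega)$. Put $\delta_\xi=2^{-|D_\xi|}\mu(Z_\xi)/64$. By Lemma 5 again there are $t_\xi\le s_\xi$ and a clopen $Z'_\xi$ with
$$\mu((\varphi_\xi)_F\triangle Z'_\xi)<\delta_\xi\quad\text{for comeager many }F\in[t_\xi]. \tag{8}$$
Let $D'_\xi\supseteq D_\xi$ be a finite subset of $E_\xi\times\omega$ such that $Z'_\xi$ is determined by $D'_\xi$ and each entry of $t_\xi(p)$ by $D'_\xi\cap(a_p\times\omega)$. Let $e_\xi\subseteq E_\xi$ be the finite set of first coordinates of $D'_\xi$.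

**Step 2: thinning out.** The purpose is to make the data of any two indices isomorphic. Passing to an uncountable set of indices, we may assume the following.

* $\{e_\xi\}$ is a $\Delta$-system with root $e$, that is, $e_\xi\cap e_\eta=e$ for $\xi\ne\eta$. Likewise $\{\mathrm{dom}\,t_\xi\}$ is a $\Delta$-system with root $w_1$, and $\mathrm{dom}\,s_\xi\cap w_1=w_0$ is constant.
* There are bijections $h=h_{\xi\eta}:e_\xi\to e_\eta$, induced by enumerations of fixed length that agree on $e$; so $h$ is the identity on $e$. Put $h(\alpha,n)=(h(\alpha),n)$. These bijections carry $D_\xi$ to $D_\eta$, $D'_\xi$ to $D'_\eta$, $Z_\xi$ to $Z_\eta$, and $s_\xi(p)$ to $s_\eta(p)$ for $p\in w_0$. That is, $|s_\xi(p)|=|s_\eta(p)|$, and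
$$s_\xi(p)(n)(x)=s_\eta(p)(n)(x')\quad\text{and}\quad x\in Z_\xi\iff x'\in Z_\eta \tag{9}$$
whenever $x(d)=x'(h(d))$ for all $d\in D_\xi$.
* $\alpha\in a_p\iff h(\alpha)\in a_p$ for all $p\in w_1$ and $\alpha\in e_\xi$.

The first item is the $\Delta$-system lemma together with the fact that $w_1$ has finitely many subsets. For the rest, enumerate each $e_\xi$ in length $k=|e_\xi|$, which we may assume constant, with the elements of $e$ in fixed places. After transport to $k$ the data consist of finite subsets of $k\times\omega$, a subset of a finite power $2^D$, finitely many finite sequences of functions $2^D\to\omega$ (indexed by the fixed finite set $w_0$), and finitely many subsets of $k$ (indexed by $w_1$). So only countably many types occur, and some type occurs uncountably often.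

Now $\zeta=\mu(Z_\xi)$ and $\delta=\delta_\xi$ are constant. Let $D^\circ_\xi=D_\xi\setminus(e\times\omega)$; these are the bits that will be copied. We have $h[D^\circ_\xi]=D^\circ_\eta$, so $m=|D^\circ_\xi|$ is constant. Since $m\le|D_\xi|$,
$$2^m\delta\le\zeta/64. \tag{10}$$

**Step 3: the pair $\xi,\eta$, the set $Y$, and the condition $s^*$.** The purpose is to choose the two indices, to describe where the copied bits agree, and to form the first amalgamated condition.

Fix $\xi$ and choose $\eta\ne\xi$ with
$$(e_\eta\setminus e)\cap E_\xi=\emptyset\quad\text{and}\quad(\mathrm{dom}\,t_\eta\setminus w_1)\cap w_\xi=\emptyset. \tag{11}$$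
This is possible because the sets $e_\eta\setminus e$ are pairwise disjoint, the sets $\mathrm{dom}\,t_\eta\setminus w_1$ are pairwise disjoint, and $E_\xi,w_\xi$ are countable. Since $w_1\subseteq\mathrm{dom}\,t_\xi\subseteq w_\xi$, we get $w_\xi\cap\mathrm{dom}\,t_\eta=w_1$. As $\mathrm{dom}\,s_\xi\subseteq w_\xi$, it follows that $\mathrm{dom}\,s_\xi\cap\mathrm{dom}\,t_\eta=\mathrm{dom}\,s_\xi\cap w_1=w_0$.

Let $E=E_\xi\cup E_\eta$ and $w=w_\xi\cup w_\eta$. Write $\hat\varphi_\xi,\hat\varphi_\eta\subseteq X_E\times Y_w$ for the pulled-back sets, and regard $Z_\xi,Z_\eta,Z'_\eta$ as subsets of $X_E$ when convenient. Let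
$$Y=\{u\in X_E:u(h(d))=u(d)\text{ for all }d\in D^\circ_\xi\},\qquad\mu_Y=2^m\mu{\restriction}Y .$$
The sets $D^\circ_\xi\subseteq(e_\xi\setminus e)\times\omega$ and $D^\circ_\eta\subseteq(e_\eta\setminus e)\times\omega$ are disjoint, so $\mu(Y)=2^{-m}$ and $\mu_Y$ is a probability measure. Under $\mu_Y$ the bits outside $D^\circ_\xi$ are independent and uniform, and so are the bits outside $D^\circ_\eta$.

Define $s^*\in S_{E,w}$ with domain $\mathrm{dom}\,t_\eta\cup\mathrm{dom}\,s_\xi$ by $s^*(p)=t_\eta(p)$ for $p\in\mathrm{dom}\,t_\eta$ and $s^*(p)=s_\xi(p)$ for $p\in\mathrm{dom}\,s_\xi\setminus w_0$. At the indices in $w_0$, where there is a conflict, $\eta$ wins.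

**Step 4: $\varphi_\eta$ fills most of $Z_\eta$ on $Y$.** The purpose is the estimate (12), which uses that $s^*$ contains the fine condition $t_\eta$.

Since $s^*\le t_\eta$ and the entries of $t_\eta$ depend only on coordinates in $E_\eta$, for $F\in[s^*]$ and all $z\in X_{E\setminus E_\eta}$ we have $(F{\restriction}w_\eta)^z\in[t_\eta]$. By (8) the set of $F'\in\mathcal F_{E_\eta,w_\eta}$ with $F'\notin[t_\eta]$ or $\mu((\varphi_\eta)_{F'}\triangle Z'_\eta)<\delta$ is comeager. Apply Lemma 3 to it, with $E_\eta\subseteq E$: for comeager many $F\in[s^*]$, the inequality $\mu((\varphi_\eta)_{F'}\triangle Z'_\eta)<\delta$ holds for $F'=(F{\restriction}w_\eta)^z$ and all $z$. Integrating over $z$ (Fubini, and (5) as in (6)) we get $\mu(Z'_\eta\setminus(\hat\varphi_\eta)_F)\le\delta$. Hence, by (10),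
$$\mu_Y(Z'_\eta\setminus(\hat\varphi_\eta)_F)\le2^m\delta\le\zeta/64 .$$

Next compare $Z_\eta$ and $Z'_\eta$. Comeager many $F'\in[t_\eta]\subseteq[s_\eta]$ satisfy both (7) and (8) for $\eta$, and by the Baire category theorem there is such an $F'$. So $\mu(Z_\eta\setminus Z'_\eta)<\zeta/8+\delta$. The set $Z_\eta\setminus Z'_\eta$ is determined by the bits in $D'_\eta\subseteq e_\eta\times\omega$. These lie outside $D^\circ_\xi$, since $e_\eta\cap(e_\xi\setminus e)=\emptyset$. So they are uniformly distributed under $\mu_Y$, and $\mu_Y(Z_\eta\setminus Z'_\eta)=\mu(Z_\eta\setminus Z'_\eta)<\zeta/8+\zeta/64$. No factor $2^m$ appears in this coarse estimate. Altogether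
$$\mu_Y(Z_\eta\setminus(\hat\varphi_\eta)_F)<\zeta/8+\zeta/32\quad\text{for comeager many }F\in[s^*]. \tag{12}$$

**Step 5: reading $s^*$ from the point of view of $\xi$.** The purpose is to show that on $Y$ the condition $s^*$ looks like one of finitely many extensions of $s_\xi$ in $S_{E_\xi,w_\xi}$.

Write $u\in X_E$ as $x\cup z$ with $x\in X_{E_\xi}$ and $z\in X_{E\setminus E_\xi}$. By (11), all bits of $D'_\eta$ with first coordinate outside $e$ are bits of $z$, in particular those in $D^\circ_\eta$; and $e\subseteq E_\xi$. For $\tau\in2^{D^\circ_\eta}$ let $z[\tau]$ be $z$ with its bits on $D^\circ_\eta$ replaced by $\tau$. For $x\in X_{E_\xi}$ define $\tau_x\in2^{D^\circ_\eta}$ by $\tau_x(h(d))=x(d)$ for $d\in D^\circ_\xi$. Then $Y=\{x\cup z:z{\restriction}D^\circ_\eta=\tau_x\}$. For fixed $x$, the requirement $z{\restriction}D^\circ_\eta=\tau_x$ has probability $2^{-m}$ and is independent of the other bits of $z$. Hence, for Borel $B\subseteq X_E$,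
$$\mu_Y(B)=\iint1_B(x\cup z[\tau_x])\,d\mu(x)\,d\mu(z). \tag{13}$$

For $p\in\mathrm{dom}\,s^*\cap w_\xi=w_1\cup\mathrm{dom}\,s_\xi$ and $n<|s^*(p)|$ put
$$q^z(p)(n)(x)=s^*(p)(n)(x\cup z[\tau_x]).$$
Let $C=D'_\eta\setminus((e\times\omega)\cup D^\circ_\eta)$, a finite set of bits of $z$.

*Claim.* $q^z\in S_{E_\xi,w_\xi}$, $q^z\le s_\xi$, and $q^z$ depends only on $z{\restriction}C$.

If $p\in\mathrm{dom}\,s_\xi\setminus w_0$, then $s^*(p)=s_\xi(p)$ depends only on $x$, and $q^z(p)=s_\xi(p)$.

Let $p\in w_1$. Then $s^*(p)(n)=t_\eta(p)(n)$ depends on bits $(\beta,k)\in D'_\eta$ with $\beta\in a_p$. There are three cases. If $\beta\in e$, this is a bit of $x$ with $\beta\in a_p\cap E_\xi$. If $(\beta,k)\in D^\circ_\eta$, its value in $x\cup z[\tau_x]$ is $x(h^{-1}(\beta),k)$, where $h^{-1}(\beta)\in e_\xi\subseteq E_\xi$, and $h^{-1}(\beta)\in a_p$ by the third item of Step 2, as $p\in w_1$. Otherwise $(\beta,k)\in C$, a bit of $z$ that is not changed by $\tau_x$. So $q^z(p)(n)$ is a continuous function of $x{\restriction}(E_\xi\cap a_p)$, that is, an element of $\mathcal K_{E_\xi\cap a_p}$, and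 it depends on $z$ only through $z{\restriction}C$.

Finally let $p\in w_0$ and $n<|s_\xi(p)|=|s_\eta(p)|$. Since $t_\eta\le s_\eta$, we have $s^*(p)(n)=t_\eta(p)(n)=s_\eta(p)(n)$. A point $u=x\cup z[\tau_x]$ of $Y$ satisfies $u(d)=u(h(d))$ for all $d\in D_\xi$: for $d\in D^\circ_\xi$ by the definition of $Y$, and for $d\in e\times\omega$ because $h(d)=d$. So (9) with $x=x'=u$ gives $s_\eta(p)(n)(u)=s_\xi(p)(n)(u)$, that is, $q^z(p)(n)=s_\xi(p)(n)$. Hence $q^z\le s_\xi$, and the claim is proved.

Let $2^C=\{\gamma_1,\dots,\gamma_N\}$ and write $q_j$ for $q^z$ when $z{\restriction}C=\gamma_j$. All $q_j$ have the same domain and the same lengths $|q_j(p)|=|s^*(p)|$.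

**Step 6: fine approximations of $\varphi_\xi$, for all $j$ at once.** The purpose is to lengthen $s^*$ by one list of entries that serves every $q_j$.

We define finite lists $A_0=\emptyset,A_1,\dots,A_N$, each extending the previous one, of entries to be appended at finitely many indices $p\in w_\xi$, all entries at $p$ being in $\mathcal K_{E_\xi\cap a_p}$. Write $q^\frown A$ for $q$ with the entries of $A$ appended. Given $A_{j-1}$, we have $q_j{}^\frown A_{j-1}\in S_{E_\xi,w_\xi}$. By Lemma 5 choose $t'\le q_j{}^\frown A_{j-1}$ and a clopen $Z''_j\subseteq X_{E_\xi}$ with $\mu((\varphi_\xi)_{F'}\triangle Z''_j)<\delta$ for comeager many $F'\in[t']$. Let $A_j$ be such that $t'=q_j{}^\frown A_j$.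

Put $A=A_N$, $t^j=q_j{}^\frown A$ and $s^{**}=s^*{}^\frown A\in S_{E,w}$. For each $j$ we have $t^j\le q_j{}^\frown A_j$ and $t^j\le q_j\le s_\xi$. So
$$\mu((\varphi_\xi)_{F'}\triangle Z''_j)<\delta\quad\text{for comeager many }F'\in[t^j]. \tag{14}$$
Some $F'\in[t^j]$ satisfies both (7) for $\xi$ and (14), whence
$$\mu(Z_\xi\setminus Z''_j)<\zeta/8+\delta. \tag{15}$$

**Step 7: $\varphi_\xi$ fills most of $Z_\xi$ on $Y$.** The purpose is the estimate (16), the counterpart of (12). For $F\in[s^{**}]$ the frozen functions $(F{\restriction}w_\xi)^{z}$ need not lie in $[t^j]$, because the copied bits in $t_\eta$ are frozen and not copied. We repair their initial segments.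

Let $\mathrm{mod}_j:\mathcal F_{E_\xi,w_\xi}\to[t^j]$ replace the first $|t^j(p)|$ entries of $F'_p$ by $t^j(p)$, for $p\in\mathrm{dom}\,t^j$. This is a continuous open surjection, so preimages of comeager subsets of $[t^j]$ are comeager. Hence, for each $j$, the set of $F'\in\mathcal F_{E_\xi,w_\xi}$ such that $\mathrm{mod}_j(F')$ satisfies the inequality in (14) is comeager. By Lemma 3 (with $E_\xi\subseteq E$), for comeager many $F\in[s^{**}]$, for all $j$ and all $z'\in X_{E\setminus E_\xi}$, the function $\mathrm{mod}_j((F{\restriction}w_\xi)^{z'})$ satisfies the inequality in (14).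

Fix such an $F$, fix $z$ with $z{\restriction}C=\gamma_j$, and for $\tau\in2^{D^\circ_\eta}$ let $F^{z,\tau}=\mathrm{mod}_j((F{\restriction}w_\xi)^{z[\tau]})$. Suppose $\tau_x=\tau$. Then $F(x\cup z[\tau_x])(p)=F^{z,\tau}(x)(p)$ for every $p\in w_\xi$. Indeed:

* the entries coming from $s^*(p)$ have on the left the value $s^*(p)(n)(x\cup z[\tau_x])=q_j(p)(n)(x)$, and on the right $t^j(p)(n)(x)=q_j(p)(n)(x)$;
* the entries from $A$ are functions of $x$ only and are the same on both sides, in the same places because $|q_j(p)|=|s^*(p)|$;
* the later entries agree by the definition of $(F{\restriction}w_\xi)^{z[\tau]}$.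

So for such $x$ we have $x\cup z[\tau_x]\in(\hat\varphi_\xi)_F\iff x\in(\varphi_\xi)_{F^{z,\tau}}$. There are $2^m$ possible values of $\tau$, and each function $F^{z,\tau}$ satisfies the inequality in (14). With (15) and (10),
$$\mu\{x\in Z_\xi:x\cup z[\tau_x]\notin(\hat\varphi_\xi)_F\}\le\mu(Z_\xi\setminus Z''_j)+\sum_\tau\mu(Z''_j\setminus(\varphi_\xi)_{F^{z,\tau}})\le\tfrac\zeta8+\delta+2^m\delta\le\tfrac\zeta8+\tfrac\zeta{32}.$$
Every $z$ falls under some $j$. Integrating over $z$ with (13) we obtain
$$\mu_Y(Z_\xi\setminus(\hat\varphi_\xi)_F)\le\zeta/8+\zeta/32\quad\text{for comeager many }F\in[s^{**}]. \tag{16}$$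

**Step 8: compatibility.** The purpose is to combine (12) and (16). By (9), applied to $x=x'=u\in Y$ as in Step 5, $Z_\xi$ and $Z_\eta$ coincide on $Y$. Also $\mu_Y(Z_\xi)=\zeta$, since $D_\xi\cap D^\circ_\eta=\emptyset$ and the bits outside $D^\circ_\eta$ are uniform under $\mu_Y$. As $[s^{**}]\subseteq[s^*]$, for comeager many $F\in[s^{**}]$,
$$\mu_Y\big((\hat\varphi_\xi)_F\cap(\hat\varphi_\eta)_F\big)\ge\zeta\left(1-\tfrac14-\tfrac1{16}\right)>0 .$$
So $\mu((\hat\varphi_\xi\cap\hat\varphi_\eta)_F)>0$ for comeager many $F\in[s^{**}]$. Hence $\hat\varphi_\xi\cap\hat\varphi_\eta\notin J_{E,w}$, which says that $\varphi_\xi$ and $\varphi_\eta$ are compatible. $\square$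

It follows that $P$ is a complete Boolean algebra. Given $B\subseteq P$, take a maximal antichain among the nonzero elements lying below some member of $B$. It is countable, so it has a supremum. This is $\sup B$: it is below every upper bound of $B$, and if some $b\in B$ were not below it, the difference would contradict maximality. Forcing with $P$ preserves cardinals and cofinalities.

## 9. The generic reals $r_\alpha$ and $c_p$, and the sets they avoid

Let $G$ be $P$-generic. Define $r_\alpha\in2^\omega$ $(\alpha<\lambda)$ and $c_p\in\omega^\omega$ $(p\in I)$ by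
$$r_\alpha(n)=i\iff[\{x(\alpha)(n)=i\}]\in G,\qquad c_p(n)=j\iff[\{y(p)(n)=j\}]\in G .$$
These are well defined, because for fixed $n$ the sets in question form countable partitions, and countable suprema in $\mathbb B_{E,w}$ are suprema in $P$. Write $r_E=\langle r_\alpha:\alpha\in E\rangle$ and $c_w=\langle c_p:p\in w\rangle$. For Borel $\varphi\subseteq X_E\times Y_w$ coded in $V$ we have
$$[\varphi]\in G\iff(r_E,c_w)\in\varphi^{V[G]}, \tag{17}$$
by induction on Borel codes. For subbasic clopen sets this is the definition. Complements are handled because $G$ is an ultrafilter, and countable unions because $[\bigcup_n\varphi_n]=\sup_n[\varphi_n]$ in $P$ and $G$ is generic. In particular,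
$$\varphi\in J_{E,w}\ \Longrightarrow\ \Vdash(r_E,c_w)\notin\varphi. \tag{18}$$

**Lemma 7 (Borel reading of names).** If $\dot y$ is a name for an element of $\omega^\omega$, there are $E,w$ and a Borel $f:X_E\times Y_w\to\omega^\omega$ in $V$ with $\Vdash\dot y=f(r_E,c_w)$.

*Proof.* The countably many Boolean values $[\![\dot y(n)=k]\!]$ lie in one $\mathbb B_{E,w}$; let them be $[\varphi_{n,k}]$. For each $n$ the sets $\varphi_{n,k}$ $(k<\omega)$ are pairwise disjoint and cover $X_E\times Y_w$, both modulo $J_{E,w}$. Let $f(x,y)(n)$ be the least $k$ with $(x,y)\in\varphi_{n,k}$, and $0$ if there is none. Then $[\{f(x,y)(n)=k\}]=[\varphi_{n,k}]$, and (17) applies. $\square$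

Null sets are coded by (1). For meager sets, we code $y\in\omega^\omega$ as a function $\omega\times\omega^{<\omega}\to\omega^{<\omega}$ and put
$$K_{y,i}=\{v\in\omega^\omega:\forall t\subset v\ \ t^\frown y(i,t)\not\subset v\},\qquad K_y=\bigcup_iK_{y,i}.$$
Each $K_{y,i}$ is closed, as an intersection of clopen sets, and nowhere dense, since no member of it extends $t^\frown y(i,t)$. For example, if $y(i,t)=\langle0\rangle$ for all $t$, then $K_{y,i}$ is the set of $v$ that never take the value $0$. Every meager $M\subseteq\omega^\omega$ is contained in some $K_y$: if $M$ is covered by closed nowhere dense sets $N_i$, let $y(i,t)$ be such that no member of $N_i$ extends $t^\frown y(i,t)$; then $N_i\subseteq K_{y,i}$.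

The next lemma says that $r_\alpha$ stays random over reals built from coordinates unrelated to $\alpha$.

**Lemma 8.** Let $f:X_E\times Y_w\to\omega^\omega$ be Borel and $\alpha\in\lambda\setminus(E\cup\bigcup_{p\in w}a_p)$. Then $\Vdash r_\alpha\notin U_{f(r_E,c_w)}$.

*Proof.* Let $E'=E\cup\{\alpha\}$ and $\varphi=\{(x,y)\in X_{E'}\times Y_w:x(\alpha)\in U_{f(x\restriction E,y)}\}$. Since $E'\cap a_p=E\cap a_p$ for $p\in w$, for every $F\in\mathcal F_{E',w}$ the value $F(x)$ depends only on $x{\restriction}E$. So once $x{\restriction}E$ is fixed, the set $U_{f(x\restriction E,F(x))}$ is one fixed null set, and $\mu(\varphi_F)=0$ by Fubini. Thus $\varphi\in J_{E',w}$, and (18) applies. $\square$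

The next lemma says that $c_p$ is Cohen over reals built from random coordinates inside $a_p$ and from other Cohen reals. For the last two lemmas recall the Kuratowski–Ulam theorem: a Borel subset of a product of two Polish spaces is comeager if all its sections over the first factor are comeager.

**Lemma 9.** Let $f:X_E\times Y_w\to\omega^\omega$ be Borel, $p\in I\setminus w$ and $E\subseteq a_p$. Then $\Vdash c_p\notin K_{f(r_E,c_w)}$.

*Proof.* Let $\varphi=\{(x,y)\in X_E\times Y_{w\cup\{p\}}:y(p)\in K_{f(x,y\restriction w)}\}$. By (18) it suffices to show $\varphi\in J_{E,w\cup\{p\}}$.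

Since $E\cap a_p=E$, we have $\mathcal F_{E,w\cup\{p\}}=\mathcal F_{E,w}\times\mathcal K_E^\omega$. By Kuratowski–Ulam, applied to the Borel set of all $(F,H)$ with $\mu(\varphi_{(F,H)})=0$, it suffices to fix $F\in\mathcal F_{E,w}$, put $h(x)=f(x,F(x))$, and show that for comeager many $H\in\mathcal K_E^\omega$,
$$H(x)\notin K_{h(x)}\text{ for a.e. }x,\qquad\text{where }H(x)=\langle H(n)(x)\rangle_n .$$

For $i,m<\omega$ let $\mathcal U_{i,m}$ be the set of all $H$ such that for some $n$
$$\mu\{x:\exists t\ \ t^\frown h(x)(i,t)\subseteq H(x){\restriction}n\}>1-2^{-m}.$$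
This set is open, as the condition for a given $n$ depends only on $H{\restriction}n$. It is dense. Let $s\in\mathcal K_E^{<\omega}$ be given and write $s(x)=\langle s(k)(x)\rangle_{k<|s|}$. The Borel map $x\mapsto e(x)=h(x)(i,s(x))\in\omega^{<\omega}$ has countably many values. Finitely many of them are taken on a set of measure close to $1$, and their preimages can be approximated by pairwise disjoint clopen sets. So there is a continuous $\bar e:X_E\to\omega^{<\omega}$ with finitely many values and $\mu\{e\ne\bar e\}<2^{-m}$. Extend $s$ by the entries of $\bar e(x)$, padded by $0$'s to a fixed length. These entries are continuous functions of $x\in X_E$, so they belong to $\mathcal K_E$; this is where $E\subseteq a_p$ is used. Whenever $e(x)=\bar e(x)$, $t=s(x)$ is a witness. So any $H$ extending the new sequence is in $\mathcal U_{i,m}$.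

If $H\in\bigcap_{i,m}\mathcal U_{i,m}$, then for each $i$ the set of $x$ for which some $t$ satisfies $t^\frown h(x)(i,t)\subset H(x)$ has measure $1$. So for a.e. $x$ and all $i$, $H(x)\notin K_{h(x),i}$. $\square$

The last lemma, which needs no hypothesis on $E$, serves only $\mathfrak b$ and $\mathfrak d$.

**Lemma 10.** Let $f:X_E\times Y_w\to\omega^\omega$ be Borel and $p\in I\setminus w$. Then $\Vdash c_p\not\le^*f(r_E,c_w)$.

*Proof.* We show $\{(x,y):y(p)\le^*f(x,y{\restriction}w)\}\in J_{E,w\cup\{p\}}$. As before, $\mathcal F_{E,w\cup\{p\}}=\mathcal F_{E,w}\times\mathcal K_{E\cap a_p}^\omega$; by Kuratowski–Ulam fix $F\in\mathcal F_{E,w}$ and let $h(x)=f(x,F(x))$. For $H\in\mathcal K_{E\cap a_p}^\omega$ write $H(n)(x)$ for $H(n)(x{\restriction}(E\cap a_p))$. The sets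
$$\mathcal U_m=\{H\in\mathcal K_{E\cap a_p}^\omega:\exists n\ge m\ \ \mu\{x:h(x)(n)<H(n)(x)\}>1-2^{-m}\}$$
are open. They are dense: given $s$, take $n\ge\max(m,|s|)$ and let $H(n)$ be a constant so large that it exceeds $h(x)(n)$ on a set of measure greater than $1-2^{-m}$.

Let $H\in\bigcap_m\mathcal U_m$, with witnesses $n_m\ge m$. By Borel–Cantelli, for a.e. $x$ we have $h(x)(n_m)<H(n_m)(x)$ for all but finitely many $m$, hence for infinitely many $n$ we have $h(x)(n)<H(n)(x)$. So $H(x)\not\le^*h(x)$ for a.e. $x$, and (18) gives the lemma. $\square$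

## 10. The choice of the sets $a_p$ and the proof of Theorem 1

Let $\mathcal A\subseteq[\lambda]^{<\kappa}$ be cofinal with $|\mathcal A|\le\theta$, and let $\mathcal J\subseteq[\lambda]^{\le\omega}$ be cofinal with $|\mathcal J|=\lambda$. Let $I$ be the disjoint union of $\mathcal A\times\kappa$, $\mathcal J\times\omega_1$ and $\theta$. Put $a_{(a,i)}=a$ for $(a,i)$ in either of the first two parts, and $a_i=\emptyset$ for $i\in\theta$. Then $|I|=\theta$, and $|a_p|<\kappa$ for all $p$, as $\kappa$ is uncountable. The first part will serve $\mathsf{cov}(\mathcal M)$, the second $\mathsf{non}(\mathcal M)$, and the third $\mathfrak d$. Let $P$ be the resulting forcing; it is ccc by Proposition 6. Work in $V[G]$.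

**Step 1: $\mathsf{non}(\mathcal N)\le\kappa$ and $\mathsf{cov}(\mathcal N)\ge\lambda$.** This is the computation of Section 3 with "countable" replaced by "of size less than $\kappa$". Let $N$ be null. By Section 1 and Lemma 7, $N\subseteq U_{f(r_E,c_w)}$ for some $E,w,f$ in $V$. By Lemma 8, $r_\alpha\in N$ only if $\alpha\in E\cup\bigcup_{p\in w}a_p$. This is a countable union of sets of size less than $\kappa$, hence of size less than $\kappa$ since $cf(\kappa)>\omega$. So *every null set contains $r_\alpha$ for fewer than $\kappa$ many $\alpha$*.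

The $r_\alpha$ are distinct, since $\{x:x(\alpha)=x(\beta)\}$ is null for $\alpha\ne\beta$. So $\{r_\alpha:\alpha<\kappa\}$ is non-null, and $\mathsf{non}(\mathcal N)\le\kappa$. If $\chi<\lambda$, then $\chi$ null sets contain at most $\chi\cdot\kappa<\lambda$ of the $r_\alpha$ $(\alpha<\lambda)$, so they do not cover $2^\omega$. Thus $\mathsf{cov}(\mathcal N)\ge\lambda$. Nowhere is regularity of $\kappa$ or $\lambda$ used.

**Step 2: $\mathsf{cov}(\mathcal M)\ge\kappa$.** We use the first part of $I$ to escape fewer than $\kappa$ meager sets. Let $\langle\dot y_i:i<\chi\rangle$, $\chi<\kappa$, be names of codes of meager sets. By Lemma 7, choose in $V$ sets $E_i,w_i$ and Borel $f_i$ with $\Vdash\dot y_i=f_i(r_{E_i},c_{w_i})$. The sets $\bigcup_iE_i$ and $\bigcup_iw_i$ have size at most $\chi\cdot\aleph_0<\kappa$. So there are $b\in\mathcal A$ with $b\supseteq\bigcup_iE_i$, and $j<\kappa$ such that the index $p=(b,j)\in\mathcal A\times\kappa$ is not in $\bigcup_iw_i$. For each $i$ we have $p\notin w_i$ and $E_i\subseteq b=a_p$, so Lemma 9 gives $c_p\notin K_{y_i}$. Hence the given meager sets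 do not cover $\omega^\omega$.

**Step 3: $\mathsf{non}(\mathcal M)\le\lambda$.** We use the second part of $I$ as a small non-meager set. The set $\{c_p:p\in\mathcal J\times\omega_1\}$ has size at most $\lambda$. To see that it is non-meager, let a code $f(r_E,c_w)$ be given. Choose $b\in\mathcal J$ with $b\supseteq E$ and $j<\omega_1$ such that $p=(b,j)\in\mathcal J\times\omega_1$ is not in $w$, and apply Lemma 9: $c_p\notin K_{f(r_E,c_w)}$.

**Step 4: the four values.** Now (2) closes the gaps, as announced in (4): $\kappa\le\mathsf{cov}(\mathcal M)\le\mathsf{non}(\mathcal N)\le\kappa$ and $\lambda\le\mathsf{cov}(\mathcal N)\le\mathsf{non}(\mathcal M)\le\lambda$.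

**Step 5: the remaining invariants.** We compute $\mathfrak b$, $\mathfrak d$ and $\mathfrak c$ and use the textbook inequalities of Section 2. By Lemmas 7 and 10, each $g\in\omega^\omega$ satisfies $c_p\le^*g$ for only countably many $p\in I$, namely at most those in the set $w$ belonging to $g$. Hence any $\aleph_1$ of the $c_p$ form an unbounded family, so $\mathfrak b=\aleph_1$. Since $\mathsf{add}(\mathcal N)\le\mathsf{add}(\mathcal M)\le\mathfrak b$, also $\mathsf{add}(\mathcal N)=\mathsf{add}(\mathcal M)=\aleph_1$.

If there is a dominating family of size $\chi$, each $c_p$ is below one of its members, so $\theta=|I|\le\chi\cdot\aleph_0$. Hence $\mathfrak d\ge\theta$. In the other direction, an element of $P$ is given by $E$, $w$ and a Borel set, so $|P|\le(\lambda\cdot\theta)^\omega\cdot2^\omega=\theta$. As $P$ is ccc, a real has a name consisting of countably many countable antichains with labels, so $\mathfrak c\le\theta^\omega=\theta$, the power being computed in $V$. Since $\mathfrak d\le\mathsf{cof}(\mathcal M)\le\mathsf{cof}(\mathcal N)\le\mathfrak c$, all four equal $\theta$.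 This proves Theorem 1. $\square$

## 11. Cardinal arithmetic under GCH: proof of Corollary 2

Under GCH, $\nu^\mu=\nu$ whenever $\nu$ is infinite and $\mu<cf(\nu)$.

For (b)$\Rightarrow$(a), let $cf(\kappa)>\omega$ and $cf(\lambda)>\omega$. Then $\kappa$ and $\lambda$ are uncountable and $\lambda^\omega=\lambda$, so $cf([\lambda]^{\le\omega},\subseteq)=\lambda$. Let $cf(\theta)>\omega$; then $\theta^\omega=\theta$. If $\kappa\le cf(\lambda)$, then $\lambda^\mu=\lambda$ for all infinite $\mu<\kappa$, so $|[\lambda]^{<\kappa}|=\lambda$, and every $\theta\ge\lambda$ with $cf(\theta)>\omega$ satisfies the hypotheses of Theorem 1. In any case $|[\lambda]^{<\kappa}|\le2^\lambda=\lambda^+$, so if $cf(\lambda)<\kappa$, every $\theta\ge\lambda^+$ with $cf(\theta)>\omega$ does. Such $\theta$ exist: $\theta=\lambda$ in the first case and $\theta=\lambda^+$ in the second. Theorem 1 gives (a), with $\mathfrak c=\theta$ as stated.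

For (a)$\Rightarrow$(b), in the extension $\mathsf{non}(\mathcal N)=\kappa$ and $\mathsf{non}(\mathcal M)=\lambda$ have uncountable cofinality, by the argument in Section 1: countable unions of null (meager) sets are null (meager). Since ccc forcing preserves cofinalities, $cf(\kappa)>\omega$ and $cf(\lambda)>\omega$ hold in the ground model. $\square$
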